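\title{Minimal invariable generating sets can be larger than minimal generating sets}

\begin{abstract}
A subset of a finite group $G$ invariably generates $G$ if it still generates $G$ after each of its elements is replaced by an arbitrary conjugate. Let $m(G)$ and $m_I(G)$ be the largest sizes of a minimal generating set and of a minimal invariable generating set of $G$. We construct finite groups with $m(G)<m_I(G)$, which answers a question of Garzoni and Lucchini. The groups are split extensions of $\mathrm{SL}_2(2^n)$ by sums of modules with nonzero first cohomology, and one explicit member of the family has $m(G)\le 9<10=m_I(G)$. The difference $m_I(G)-m(G)$ is unbounded, and the ratio $m_I(G)/m(G)$ can exceed $2-\varepsilon$ for every $\varepsilon>0$. We also bound the change of $m_I$ on factoring out an abelian minimal normal subgroup in terms of a first cohomology group, and deduce that $m_I(G)=m(G)$ for every finite solvable group.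
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The question}
All groups in this paper are finite. A subset $\{g_1,\dots,g_d\}$ of a group $G$ \emph{invariably generates} $G$ if $\{g_1^{x_1},\dots,g_d^{x_d}\}$ generates $G$ for every choice of $x_1,\dots,x_d\in G$. This is a property of the conjugacy classes $g_1^G,\dots,g_d^G$: no proper subgroup of $G$ meets all of them. The set $G$ itself has the property, because the conjugates of a proper subgroup $L$ cover at most $|G:L|(|L|-1)+1<|G|$ elements.

A generating set is \emph{minimal} if no proper subset of it generates $G$, and an invariable generating set is \emph{minimal} if no proper subset of it invariably generates $G$. Let $m(G)$ be the largest cardinality of a minimal generating set of $G$, and $m_I(G)$ the largest cardinality of a minimal invariable generating set of $G$. For the trivial group both numbers are $0$.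

An invariable generating set is a generating set, so the \emph{smallest} invariable generating sets are at least as large as the smallest generating sets. For the \emph{largest minimal} sets this argument gives nothing. It is harder to generate invariably, but it is also easier for an element $x$ of a set $X$ to be indispensable: a proper subgroup has only to meet the classes of the elements of $X\setminus\{x\}$, not to contain these elements.

The first examples point in one direction. If every maximal subgroup of $G$ is normal, as in a nilpotent group, then a maximal subgroup meets $x^G$ exactly when it contains $x$. The two notions coincide, and $m_I(G)=m(G)$. Equality persists for solvable groups (Theorem~\ref{thm:C} below). In $A_5$ no proper subgroup has order divisible by $15$, since a simple group of order $60$ has no proper subgroup of index at most $4$. Hence $(123),(124),(125)$, which generate a transitive group containing a $3$-cycle, generate $A_5$; any two of them fix a common point, so $m(A_5)\ge 3$. On the other hand, the elements of order $1,2,3$ fix a point, so they are all conjugate into one point stabilizer, and the elements of order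 $1,2,5$ are all conjugate into the dihedral group $\langle(12345),(25)(34)\rangle$. Thus an invariable generating set of $A_5$ contains an element of order $5$ and an element of order $3$, these two already generate invariably, and $m_I(A_5)=2$. One is led to guess that $m_I(G)\le m(G)$ always holds. The question, posed by Garzoni and Lucchini \cite{GL}, is the following.

\begin{quote}
\emph{Does there exist a finite group $G$ with $m(G)<m_I(G)$?}
\end{quote}

The answer is yes.

\subsection*{The results}
Let $q=2^n$ with $n\ge2$, let $H=\mathrm{SL}_2(q)$, and let $\Delta$ be the projective line over $\mathbb F_q$, the set of the $q+1$ one-dimensional subspaces of $\mathbb F_q^2$. For a prime $p$ dividing $q+1$ let $W=\mathbb F_p^{\Delta}$ be the permutation module, with basis $(e_\alpha)_{\alpha\in\Delta}$ and $he_\alpha=e_{h\alpha}$. Let $W_0$ be the submodule of vectors with coordinate sum zero and let $c=\sum_\alpha e_\alpha$. Then $c\in W_0$ because $p\mid q+1$, and we put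
\begin{equation}\label{eq:U}
U_p=W_0/\langle c\rangle,\qquad \dim_{\mathbb F_p}U_p=q-1 .
\end{equation}
Now let $s\ge2$ be an integer, $r$ an odd prime, and $p_1,\dots,p_t$ with $t\ge1$ distinct primes dividing $2^s+1$. Put $q_0=2^s$, $n=sr$ and $q=2^n$. Since $r$ is odd, $q_0+1$ divides $q_0^r+1=q+1$, so the modules $U_i=U_{p_i}$ are defined. Let
\begin{equation}\label{eq:G}
V=U_1\oplus\dots\oplus U_t,\qquad G=V\rtimes \mathrm{SL}_2(q).
\end{equation}
We write $\Omega(k)$ and $\omega(k)$ for the number of prime factors of $k$ counted with and without multiplicity.

\begin{theorem}\label{thm:A}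
The group $G$ of \eqref{eq:G} satisfies $m(G)\le 3+\Omega(s)+t$ and $m_I(G)\ge 2+2t$.
\end{theorem}

So $m(G)<m_I(G)$ as soon as $t\ge\Omega(s)+2$. This can be arranged with $s=25$, since $2^{25}+1=3\cdot11\cdot251\cdot4051$.

\begin{corollary}\label{cor:explicit}
The group $G=(U_3\oplus U_{11}\oplus U_{251}\oplus U_{4051})\rtimes \mathrm{SL}_2(2^{125})$ satisfies
\[m(G)\le 9<10=m_I(G).\]
\end{corollary}

\begin{theorem}\label{thm:B}
The difference $m_I(G)-m(G)$ is unbounded over finite groups. For every $\varepsilon>0$ there is a finite group $G$ with $m_I(G)>(2-\varepsilon)\,m(G)$.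
\end{theorem}

The last theorem describes how $m_I$ changes on factoring out an abelian minimal normal subgroup. Recall that the Frattini subgroup $\Phi(G)$ is the intersection of the maximal subgroups of $G$, that a chief series is a chain $1=G_0<G_1<\dots<G_l=G$ of normal subgroups with each $G_i/G_{i-1}$ minimal normal in $G/G_{i-1}$, and that the factor $G_i/G_{i-1}$ is called \emph{Frattini} if it lies in $\Phi(G/G_{i-1})$. The group $H^1$ is recalled in Section~\ref{sec:compl}.

\begin{theorem}\label{thm:C}
Let $N$ be an abelian minimal normal subgroup of a finite group $G$.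
\begin{enumerate}
\item[(a)] If $N\le\Phi(G)$, then $m_I(G)=m_I(G/N)$.
\item[(b)] Otherwise $N$ has a complement $K$, and with $F=\operatorname{End}_K(N)$ and $C=C_K(N)$,
\[m_I(G/N)+1\ \le\ m_I(G)\ \le\ m_I(G/N)+1+\dim_F H^1(K/C,N).\]
The upper bound is attained with $\dim_F H^1(K/C,N)=1$.
\item[(c)] For every finite solvable group $G$ we have $m_I(G)=m(G)$, and both equal the number of non-Frattini factors in a chief series of $G$.
\end{enumerate}
\end{theorem}

\subsection*{The idea}
Let $N$ be an abelian minimal normal subgroup of $G$ with a complement $K$. For ordinary generation, the passage from $G/N$ to $G$ costs at most one element: a set that generates $G$ modulo $N$ generates either $G$ or one complement of $N$, and a complement is a maximal subgroup. For invariable generation all conjugacy classes of complements have to be excluded at once. These classes are the points of the vector space $H^1(K,N)$, and the classes that a given element of $G$ fails to exclude form an affine subspace or the empty set. Two elements that leave two disjoint nonempty subspaces exclude everything, and neither does so alone. Such an $N$ can therefore add two to $m_I$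 and at most one to $m$. Repeating this often enough over a fixed group $H$ makes up for the head start that $m(H)$ may have over $m_I(H)$.

Section~\ref{sec:compl} makes this precise and Section~\ref{sec:A5} shows it in $\mathbb F_5^3\rtimes A_5$. Sections~\ref{sec:SL2}--\ref{sec:proofA} prove Theorems~\ref{thm:A} and~\ref{thm:B} and the inequalities $m(G)\le9<10\le m_I(G)$ of Corollary~\ref{cor:explicit}, which already answer the question. Sections~\ref{sec:proofC} and~\ref{sec:exact} prove Theorem~\ref{thm:C} and the exact value $10$.

\section{Complements and conjugacy classes}\label{sec:compl}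

\subsection*{Generation and quotients}
We use invariable generation in the following form.

\begin{lemma}\label{lem:crit}
A subset $X$ of $G$ invariably generates $G$ if and only if no proper subgroup, equivalently no maximal subgroup, meets $x^G$ for every $x\in X$. An invariable generating set $X$ is minimal if and only if for each $x\in X$ some proper subgroup meets $y^G$ for every $y\in X\setminus\{x\}$.
\end{lemma}

\begin{proof}
Chosen conjugates of the elements of $X$ fail to generate $G$ exactly when they lie in a common proper subgroup, and then in a common maximal subgroup. For the second statement, a set containing an invariable generating set is one, so it suffices to test the subsets $X\setminus\{x\}$.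
\end{proof}

\begin{lemma}\label{lem:Y}
Let $N$ be a normal subgroup of $G$ and let $X$ be a generating set (an invariable generating set) of $G$. Then there is $Y\subseteq X$ with $|Y|\le m(G/N)$ (with $|Y|\le m_I(G/N)$) whose image generates (invariably generates) $G/N$.
\end{lemma}

\begin{proof}
The image of $X$ generates $G/N$ in the relevant sense; in the invariable case, the preimage of a proper subgroup of $G/N$ meeting all the image classes would be a proper subgroup of $G$ meeting all the classes $x^G$. Choose $Y\subseteq X$ minimal under inclusion with this property. Two elements of $Y$ with the same image cannot occur, as one of them could be dropped, and the image of $Y$ is a minimal set of the relevant kind.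
\end{proof}

A \emph{complement} of a normal subgroup $N$ of $G$ is a subgroup $K$ with $KN=G$ and $K\cap N=1$.

\begin{lemma}\label{lem:maxcompl}
Let $N$ be an abelian minimal normal subgroup of $G$. Every proper subgroup $L$ with $LN=G$ is a complement of $N$. The complements of $N$ are exactly the maximal subgroups of $G$ that do not contain $N$.
\end{lemma}

\begin{proof}
The subgroup $L\cap N$ is normalized by $L$, and by $N$ since $N$ is abelian, so it is normal in $LN=G$. It is not $N$, for otherwise $L=LN=G$. Hence $L\cap N=1$. A maximal subgroup $M$ not containing $N$ has $MN=G$, so it is a complement. Conversely, if $K$ is a complement and $K\le L<G$, then $L$ is a complement too, so $|L|=|G:N|=|K|$ and $L=K$.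
\end{proof}

\begin{lemma}\label{lem:mplus1}
If $N$ is an abelian minimal normal subgroup of $G$, then $m(G)\le m(G/N)+1$.
\end{lemma}

\begin{proof}
Let $X$ be a minimal generating set of $G$, take $Y\subseteq X$ as in Lemma~\ref{lem:Y}, and put $K=\langle Y\rangle$, so that $KN=G$. If $K=G$, then $X=Y$. Otherwise $K$ is a maximal subgroup by Lemma~\ref{lem:maxcompl}. Some $x\in X$ lies outside $K$, so $Y\cup\{x\}$ generates $G$ and equals $X$.
\end{proof}

\subsection*{Cocycles}
Let a group $K$ act on a finite abelian group $U$, written additively. The elements of $U\rtimes K$ are pairs $(w,h)$ with $(w,h)(w',h')=(w+hw',hh')$; we identify $U$ with the pairs $(w,1)$ and $K$ with the pairs $(0,h)$. A \emph{cocycle} is a map $\delta\colon K\to U$ with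
\[\delta(hk)=\delta(h)+h\delta(k)\qquad(h,k\in K);\]
in particular $\delta(1)=0$. A complement of $U$ projects bijectively onto $K$, so it is the graph $K_\delta=\{(\delta(h),h):h\in K\}$ of a map $\delta$, and the graph is a subgroup exactly when $\delta$ is a cocycle. The \emph{coboundaries} are the cocycles $h\mapsto(1-h)u=u-hu$ with $u\in U$, and $H^1(K,U)$ is the group of cocycles modulo coboundaries. The identity
\begin{equation}\label{eq:conj}
(u,1)(w,h)(u,1)^{-1}=(w+(1-h)u,\,h)
\end{equation}
shows that conjugation by $U$ changes $\delta$ by a coboundary. Since $U\rtimes K=UK_\delta$, the elements of $H^1(K,U)$ correspond to the conjugacy classes of complements.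

If $U$ is an irreducible $K$-module, then $F=\operatorname{End}_K(U)$ is a finite division ring by Schur's lemma and a field by Wedderburn's theorem. Composing cocycles with elements of $F$ makes $H^1(K,U)$ an $F$-vector space.

\begin{lemma}\label{lem:coprime}
Let $L\le K$ have order coprime to $|U|$. For every cocycle $\delta\colon K\to U$ there is $u\in U$ with $\delta(h)=(1-h)u$ for all $h\in L$. In particular every class in $H^1(K,U)$ contains a cocycle that vanishes on $L$.
\end{lemma}

\begin{proof}
Let $\sigma=\sum_{l\in L}\delta(l)$. For $h\in L$ we have $h\sigma=\sum_{l}(\delta(hl)-\delta(h))=\sigma-|L|\delta(h)$. Multiplication by $|L|$ is invertible on $U$; take $u$ with $|L|u=\sigma$, and subtract the coboundary of $u$ from $\delta$.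
\end{proof}

For $h\in K$ a coboundary takes its value at $h$ in $(1-h)U$, so evaluation at $h$ induces an additive map
\[\varepsilon_h\colon H^1(K,U)\to U/(1-h)U,\qquad [\delta]\mapsto\delta(h)+(1-h)U .\]
For $g=(w,h)$ let $A(g)$ be the fiber of $\varepsilon_h$ over $w+(1-h)U$. It is empty or a coset of $\ker\varepsilon_h$. If $U$ is irreducible, then $(1-h)U$ is stable under $F$ and $\varepsilon_h$ is $F$-linear, so $A(g)$ is empty or an affine $F$-subspace.

\begin{lemma}\label{lem:conj}
The element $g=(w,h)$ is conjugate into $K_\delta$ if and only if $w-\delta(h)\in(1-h)U$, that is, if and only if $[\delta]\in A(g)$. If $h$ has order coprime to $|U|$, then $(0,h)$ is conjugate into every complement of $U$.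
\end{lemma}

\begin{proof}
Every element of $U\rtimes K$ has the form $ku$ with $k\in K_\delta$ and $u\in U$, and $kug u^{-1}k^{-1}\in K_\delta$ if and only if $ugu^{-1}\in K_\delta$. By \eqref{eq:conj} this means $w+(1-h)u=\delta(h)$. The second statement follows from Lemma~\ref{lem:coprime} with $L=\langle h\rangle$.
\end{proof}

\begin{proposition}\label{prop:A}
Let $U$ be an irreducible $K$-module. A subset $X$ of $U\rtimes K$ invariably generates $U\rtimes K$ if and only if its image in $K$ invariably generates $K$ and $\bigcap_{x\in X}A(x)=\emptyset$.
\end{proposition}

\begin{proof}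
By Lemma~\ref{lem:maxcompl} a maximal subgroup of $U\rtimes K$ is either $U\rtimes M$ with $M$ maximal in $K$ or a complement $K_\delta$. The group $U\rtimes M$ meets all classes $x^{U\rtimes K}$ exactly when $M$ meets the classes of all the images in $K$, and $K_\delta$ meets them all exactly when $[\delta]\in\bigcap_xA(x)$, by Lemma~\ref{lem:conj}. Apply Lemma~\ref{lem:crit}.
\end{proof}

There are two extreme kinds of elements. For $0\ne v\in U$ we have $A((v,1))=\emptyset$, since $\delta(1)=0$ and $(1-1)U=0$: such an element excludes all complements by itself. For $h$ of order coprime to $|U|$ we have $A((0,h))=H^1(K,U)$: such an element excludes none. A long minimal invariable generating set needs elements in between, and these exist only if $H^1(K,U)\ne0$.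

\section{The mechanism in $\mathbb F_5^3\rtimes A_5$}\label{sec:A5}

The group $\mathrm{SL}_2(4)$ has order $60$ and acts faithfully on the five points of $\Delta$, so it is $A_5$ in its natural action. Take $p=5$ in \eqref{eq:U}: $W=\mathbb F_5^5$ with basis $e_1,\dots,e_5$, and $U=W_0/\langle c\rangle$ has dimension $3$. Let $G=U\rtimes A_5$.

\emph{The module $U$ is irreducible.} The vectors
\[f_1=e_1+e_2-e_3-e_4,\qquad f_2=e_1-e_2+e_3-e_4,\qquad f_3=e_1-e_2-e_3+e_4\]
lie in $W_0\setminus\langle c\rangle$. They are eigenvectors of the four-group on $\{1,2,3,4\}$: the vectors $f_1,f_2,f_3$ are fixed by $(12)(34)$, $(13)(24)$, $(14)(23)$ respectively and negated by the other two involutions. The three characters are distinct, so the images of the $f_i$ form a basis of $U$ and a nonzero submodule contains one of them. It contains all three because $(234)$ maps $f_1\mapsto f_2\mapsto f_3\mapsto f_1$.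

\emph{A cocycle detected by a $5$-cycle.} The map $\delta(h)=he_1-e_1+\langle c\rangle$ is a cocycle, since $hke_1-e_1=(he_1-e_1)+h(ke_1-e_1)$. Let $z=(12345)$. Sending $e_i$ to $x^{i-1}$ identifies $W$ with $\mathbb F_5[x]/(x^5-1)$, and $z$ acts as multiplication by $x$. Put $y=x-1$, so that $x^5-1=y^5$. The coordinate sum is evaluation at $x=1$, so $W_0=(y)$, and $c=(x^5-1)/(x-1)=y^4$. Thus $U$ has basis $y,y^2,y^3$, the subspace $(1-z)U=yU$ is spanned by $y^2,y^3$, and
\[\delta(z)=e_2-e_1=y\notin(1-z)U .\]

\emph{An invariable generating set.} The sets $A((0,z))$ and $A((\delta(z),z))$ are fibers of $\varepsilon_z$ over different points, so they are disjoint. They are nonempty: they contain $[0]$ and $[\delta]$. With $h=(123)$ put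
\[X=\{(0,h),\ (0,z),\ (\delta(z),z)\}.\]
The pair $h,z$ invariably generates $A_5$, so $X$ invariably generates $G$ by Proposition~\ref{prop:A}. It is minimal. Without $(0,h)$ the set lies in $U\rtimes\langle z\rangle$. Without $(\delta(z),z)$ it lies in $A_5$. Without $(0,z)$ we use the graph of $\delta$, which contains $(\delta(z),z)$ and a conjugate of $(0,h)$ by Lemma~\ref{lem:conj}.

Both lifts of $z$ are needed to exclude the complements, which is the effect we want. But the count has not improved: $|X|=3=m_I(A_5)+1$, while $(123),(124),(125)$ and a vector $0\ne v\in U$ form a minimal generating set of size $4$. The reason is that $z$ was also needed to generate $A_5$, and this cannot be avoided, because every invariable generating set of $A_5$ contains an element of order $5$. To gain two elements for each of several modules $U_i$ of characteristic $p_i$ we need a group $H$ such that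
\begin{enumerate}
\item[(1)] $H$ is invariably generated by elements $h_1,h_2$ of order coprime to all $p_i$;
\item[(2)] each $U_i$ has a cocycle $\delta_i$ and an element $z_i$ of order $p_i$ with $\delta_i(z_i)\notin(1-z_i)U_i$;
\item[(3)] neither $\{h_1,z_1,\dots,z_t\}$ nor $\{h_2,z_1,\dots,z_t\}$ invariably generates $H$, so that $h_1$ and $h_2$ stay indispensable;
\item[(4)] $m(H)$ is small compared with $t$.
\end{enumerate}
The groups $\mathrm{SL}_2(2^{sr})$ have these four properties. We begin with (4).

\section{Minimal generating sets of $\mathrm{SL}_2(2^n)$}\label{sec:SL2}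

In this section $q=2^n$ with $n\ge2$, and $H=\mathrm{SL}_2(q)$ acts on $\Delta$. The fixed points of $h\in H$ on $\Delta$ are its eigenlines, and its characteristic polynomial is $X^2+\tau X+1$ with $\tau$ the trace. If $\tau=0$, then $h^2=1$, and $h\neq1$ has one eigenline. If $\tau\ne0$, the eigenvalues $\lambda\neq\lambda^{-1}$ either lie in $\mathbb F_q$, so that $\lambda^{q-1}=1$, or are conjugate over $\mathbb F_q$, so that $\lambda^q=\lambda^{-1}$. This explains the trichotomy in part (a) of the following standard facts, for which we refer to Dickson's description of the subgroups of $H$; see \cite[II.8]{Hup} and \cite[Table 8.1]{BHR}. For $d\mid n$ we regard $\mathrm{SL}_2(2^d)$ as the subgroup of matrices with entries in the subfield $\mathbb F_{2^d}$.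

\begin{proposition}\label{prop:facts}
\begin{enumerate}
\item[(a)] The group $H$ is simple of order $q(q-1)(q+1)$, the three factors are pairwise coprime, and $H$ acts transitively and faithfully on $\Delta$. A point stabilizer has order $q(q-1)$ and a normal subgroup of order $q$. The nontrivial $2$-elements are involutions; they form one conjugacy class and fix exactly one point. Every other nontrivial element has odd order and is either \emph{split} (order dividing $q-1$, exactly two fixed points) or \emph{nonsplit} (order dividing $q+1$, no fixed point).
\item[(b)] If $a\ne1$ has odd order, then $T=C_H(a)$ is cyclic, of order $q-1$ if $a$ is split and $q+1$ if $a$ is nonsplit; such a subgroup $T$ is called a \emph{torus}. Every $a'\ne 1$ in $T$ has $C_H(a')=T$. The normalizer $N_H(T)$ is dihedral of order $2|T|$, so its elements of odd order lie in $T$. Tori of the same order are conjugate. If $|T|=q-1$, then $T$ is the pointwise and $N_H(T)$ the setwise stabilizer of a pair of points; so an element of $N_H(T)$ that fixes a point of the pair lies in $T$.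
\item[(c)] Every maximal subgroup of $H$ is a point stabilizer, or $N_H(T)$ for a torus $T$, or a conjugate of $\mathrm{SL}_2(2^{n/\rho})$ for a prime $\rho\mid n$.
\end{enumerate}
\end{proposition}

We call the conjugates of the groups $\mathrm{SL}_2(2^{n/\rho})$ in (c) \emph{subfield subgroups}.

\begin{lemma}\label{lem:conseq}
Let $L\le H$ and let $T,T'$ be tori.
\begin{enumerate}
\item[(i)] If $L$ normalizes a nontrivial $2$-subgroup, then $L$ fixes a point.
\item[(ii)] If $L$ normalizes a nontrivial cyclic subgroup of odd order, then $L$ normalizes a torus.
\item[(iii)] If $L\le N_H(T)$ and $|L|>2$, then $L\cap T\ne1$.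
\item[(iv)] If $T\cap N_H(T')\neq1$, then $T=T'$.
\item[(v)] A maximal subgroup that contains both a split and a nonsplit element is a subfield subgroup.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) A $2$-group $E\ne1$ has orbits of $2$-power length on a set of odd size $q+1$, so it fixes a point, and only one because its involutions fix only one. The normalizer of $E$ fixes this point. (ii) If $L$ normalizes $\langle a\rangle$, it normalizes $C_H(\langle a\rangle)=C_H(a)$. (iii) We have $|L:L\cap T|\le2$. (iv) An element $a\ne1$ of $T\cap N_H(T')$ has odd order, so $a\in T'$ and $T=C_H(a)=T'$. (v) A point stabilizer contains no nonsplit element. The elements of odd order of $N_H(T)$ lie in $T$, and the nontrivial elements of $T$ are all split or all nonsplit according as $|T|=q-1$ or $q+1$.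
\end{proof}

A minimal generating set $g_1,\dots,g_k$ produces $k$ proper subgroups $\langle g_l:l\neq i\rangle$ that overlap heavily. Point stabilizers and torus normalizers are too rigid to allow this for $k\ge4$, since a nontrivial element determines its fixed points and its torus. So long minimal generating sets can arise only through subfields, and each descent to a subfield uses up a prime factor of $n$. We need one general remark: \emph{a subset $Y$ of a minimal generating set $X$ is a minimal generating set of $\langle Y\rangle$}, for if $Y'\subsetneq Y$ generated $\langle Y\rangle$, then $Y'\cup(X\setminus Y)$ would generate $\langle X\rangle$.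

\begin{proposition}\label{prop:mSL}
For all $n\ge2$ we have $m(\mathrm{SL}_2(2^n))\le2+\Omega(n)$.
\end{proposition}

\begin{proof}
We use induction on $n$. Suppose that $g_1,\dots,g_k$ is a minimal generating set of $H$ with $k\ge3+\Omega(n)$; then $k\ge4$, and all $g_l\ne1$. Put
\[H_i=\langle g_l:l\ne i\rangle<H,\qquad H_{ij}=\langle g_l:l\ne i,j\rangle\le H_i\cap H_j\quad(i\neq j).\]
By the remark above, $m(H_i)\ge k-1$ and $m(H_{ij})\ge k-2\ge2$, so $|H_{ij}|>2$.

\emph{Claim: each $H_i$ fixes a point or normalizes a torus.} Let $d\mid n$ be minimal such that $H_i$ lies in a subgroup $L\le H$ isomorphic to $\mathrm{SL}_2(2^d)$; the divisor $d=n$ qualifies, so $d$ exists. If $d=1$, then $L\cong S_3$ and $H_i$ normalizes the subgroup of order $3$ of $L$, so Lemma~\ref{lem:conseq}(ii) applies. Let $d\ge2$. If $H_i=L$, then $d<n$ because $H_i<H$, and induction gives $k-1\le m(L)\le2+\Omega(d)\le1+\Omega(n)$, contrary to the choice of $k$. So $H_i$ lies in a maximal subgroup $M$ of $L$, and we apply Proposition~\ref{prop:facts} to $L\cong \mathrm{SL}_2(2^d)$. By the minimality of $d$, the group $M$ is not isomorphic to $\mathrm{SL}_2(2^{d/\rho})$ for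 a prime $\rho\mid d$. Hence $M$ has a normal subgroup of order $2^d$ or a normal cyclic subgroup of order $2^d\pm1>1$, and parts (i) and (ii) of Lemma~\ref{lem:conseq} prove the claim.

We now reach a contradiction by showing that all $g_l$ fix a common point or normalize a common torus; the corresponding subgroups of $H$ are proper.

\emph{Case 1: every $H_i$ fixes a point $\alpha_i$.} The element $g_l$ lies in $H_i$ for $i\neq l$, so it fixes these $\alpha_i$, and it fixes at most two points. If three of the $\alpha_i$ were distinct, a fourth index $l$ would give an element $g_l$ with three fixed points. So at most two points occur among $\alpha_1,\dots,\alpha_k$, and $\alpha_i=\alpha_j$ for some $i\ne j$. Every $g_l$ lies in $H_i$ or $H_j$, so it fixes this point.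

\emph{Case 2: every $H_i$ normalizes a torus $T_i$.} For $j\neq1$ we have $H_{1j}\cap T_1\ne1$ by Lemma~\ref{lem:conseq}(iii), and $H_{1j}\le H_j\le N_H(T_j)$, so $T_j=T_1$ by (iv). Every $g_l$ lies in $H_1$ or $H_2$, so it normalizes $T_1$.

\emph{Case 3: neither of the above.} Some $H_i$ fixes no point, so it normalizes a torus, and some $H_j$ normalizes no torus, so it fixes a point and $j\ne i$. Renumber so that $H_1\le N_H(T_1)$ and $H_2$ fixes $\alpha$. By (iii) there is $a\ne1$ in $H_{12}\cap T_1$. It has odd order and fixes $\alpha$, so it is split. Hence $|T_1|=q-1$, and the pair of points fixed by $T_1$ is the pair $\{\alpha,\beta\}$ fixed by $a$. The group $H_{12}$ normalizes $T_1$ and fixes $\alpha$, so $H_{12}\le T_1$, that is, $g_3,\dots,g_k\in T_1$. Now consider $H_3$, which contains $g_1,g_2,g_4$.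

If $H_3\le N_H(T_3)$ for a torus $T_3$, then $1\ne g_4\in T_1\cap N_H(T_3)$, so $T_3=T_1$ by (iv). Then $g_1,g_2\in N_H(T_1)$, and all $g_l$ normalize $T_1$.

If $H_3$ fixes a point $\gamma$, then $g_4$ fixes $\gamma$, so $\gamma\in\{\alpha,\beta\}$. The element $g_2\in H_1\cap H_3$ normalizes $T_1$ and fixes $\gamma$, so $g_2\in T_1$. Thus $g_2,\dots,g_k$ fix $\alpha$, and so does $g_1\in H_2$.
\end{proof}

For $n=2$ the bound is $3$, which is attained by the generating set of $A_5$ in the introduction.

\section{The modules $U_p$ and their first cohomology}\label{sec:mod}

We keep $q=2^n$, $n\ge2$, and $H=\mathrm{SL}_2(q)$. The computations of Section~\ref{sec:A5} generalize as follows; part (ii) is requirement (2), and part (iii) is used only in Section~\ref{sec:exact}.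

\begin{lemma}\label{lem:U}
Let $p$ be a prime dividing $q+1$ and let $U=U_p$.
\begin{enumerate}
\item[(i)] $U$ is an irreducible $\mathbb F_pH$-module, $H$ acts nontrivially, and $\operatorname{End}_H(U)=\mathbb F_p$.
\item[(ii)] There is a cocycle $\delta\colon H\to U$ with $\delta(z)\notin(1-z)U$ for every $z\in H$ of order $p$.
\item[(iii)] $\dim_{\mathbb F_p}H^1(H,U)=1$.
\end{enumerate}
\end{lemma}

\begin{proof}
The prime $p$ is odd and does not divide $q(q-1)$. For $x\in\mathbb F_q$ and $a\in\mathbb F_q^*$ put
\[u_x=\begin{pmatrix}1&x\\0&1\end{pmatrix},\qquad d_a=\begin{pmatrix}a&0\\0&a^{-1}\end{pmatrix},\qquad w=\begin{pmatrix}0&1\\1&0\end{pmatrix},\]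
and let $Q=\{u_x\}\cong(\mathbb F_q,+)$ and $D=\{d_a\}\cong\mathbb F_q^*$. The matrix $w$ has determinant $-1=1$. The stabilizer of the point $\infty$ spanned by the first basis vector is $B=QD$, of order $q(q-1)$. The group $Q$ acts on the remaining points, spanned by the column vectors $(\xi,1)$, by $\xi\mapsto\xi+x$, which is the regular action. Moreover $d_a^{-1}u_xd_a=u_{a^{-2}x}$ and $wd_a=d_a^{-1}w$.

(i) Since $Q$ is an elementary abelian $2$-group and $p$ is odd, $Q$ acts on any $\mathbb F_pQ$-module by commuting diagonalizable maps, and the module is the direct sum of the eigenspaces of the $q$ characters $Q\to\{\pm1\}\subseteq\mathbb F_p^*$. As a $Q$-module, $W$ is the sum of the trivial module $\langle e_\infty\rangle$ and the regular module, so the trivial character occurs twice and every other character once. Both $W/W_0$ and $\langle c\rangle$ are trivial modules. Hence $U$ is the direct sum of $q-1$ lines, one for each nontrivial character of $Q$; in particular $Q$ acts nontrivially.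

Fix a nontrivial character $\psi$ of $(\mathbb F_q,+)$. The map sending $b\in\mathbb F_q$ to the character $u_x\mapsto\psi(bx)$ is an injective homomorphism, as $b\mathbb F_q=\mathbb F_q$ for $b\ne0$, and hence a bijection onto the $q$ characters. Let $\Lambda_b\le U$ be the line for $b\in\mathbb F_q^*$. For $v\in\Lambda_b$,
\[u_xd_av=d_au_{a^{-2}x}v=\psi(a^{-2}bx)\,d_av,\]
so $d_a\Lambda_b=\Lambda_{a^{-2}b}$. Since $\mathbb F_q^*$ has odd order, $a\mapsto a^{-2}$ is a bijection, and $D$ permutes the lines $\Lambda_b$ regularly. A nonzero submodule of $U$ is a sum of eigenspaces of $Q$, so it contains one $\Lambda_b$ and then all of them. An endomorphism commuting with $H$ preserves each $\Lambda_b$ and acts on it as a scalar in $\mathbb F_p$, and the scalars agree because $D$ is transitive on the lines.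

(ii) Fix $\alpha_0\in\Delta$, put $e=e_{\alpha_0}$ and $\delta(h)=he-e+\langle c\rangle\in U$. This is a cocycle by the identity used in Section~\ref{sec:A5}. Suppose that $z$ has order $p$ and $\delta(z)\in(1-z)U$. Then $ze-e=u-zu+\lambda c$ for some $u\in W_0$ and $\lambda\in\mathbb F_p$. The vector $f=e+u$ has coordinate sum $1$ and satisfies $zf=f+\lambda c$, so $z^jf=f+j\lambda c$ for all $j\ge0$, and
\[\sum_{j=0}^{p-1}z^jf=pf+\frac{p(p-1)}2\lambda c=0,\]
because $p$ is odd. As $p\mid q+1$, the element $z$ is nonsplit, so all orbits of $\langle z\rangle$ on $\Delta$ have length $p$. The coefficient of $e_\alpha$ on the left is therefore the sum of the coordinates of $f$ over the orbit of $\alpha$. All these sums vanish, so the coordinate sum of $f$ is $0$, a contradiction.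

(iii) The group $H$ has an element $z$ of order $p$, and $\varepsilon_z([\delta])\neq0$ by (ii), so $H^1(H,U)\ne0$. By Lemma~\ref{lem:coprime} every class contains a cocycle $\gamma$ vanishing on $B$, so it suffices to show that these cocycles form a space of dimension at most $1$. Since $B$ is transitive on $\Delta\setminus\{\infty\}$ and $w$ moves $\infty$, we have $H=B\cup BwB$. For $b,b'\in B$ the cocycle identity gives $\gamma(bwb')=b\gamma(w)$, so $\gamma$ is determined by $\gamma(w)$. Also
\[\gamma(w)=\gamma(wd_a)=\gamma(d_a^{-1}w)=d_a^{-1}\gamma(w),\]
so $\gamma(w)$ is fixed by $D$. For $0\ne v\in\Lambda_1$ the vectors $d_av$ form a basis of $U$ that $D$ permutes regularly, so the vectors fixed by $D$ are the multiples of $\sum_ad_av$.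
\end{proof}

\begin{remark}
The condition $p\mid q+1$ is what makes the cocycle in (ii) nontrivial. If $p\nmid q+1$, then $e'=e-(q+1)^{-1}c$ lies in $W_0$ and $he-e=he'-e'$, so $h\mapsto he-e$ is a coboundary with values in $W_0$.
\end{remark}

\section{The counterexamples}\label{sec:proofA}

We return to the notation of \eqref{eq:G}: $q_0=2^s$, $n=sr$, $q=2^n$, $H=\mathrm{SL}_2(q)$, and we put $H_0=\mathrm{SL}_2(q_0)$, a proper subgroup of $H$ as $r>1$. For $0\le j\le t$ let $G_j=(U_1\oplus\dots\oplus U_j)\rtimes H$, so $G_0=H$ and $G_t=G$.

\subsection*{The upper bound for $m(G)$}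
By Lemma~\ref{lem:U}(i), $U_j$ is an abelian minimal normal subgroup of $G_j$, and $G_j/U_j\cong G_{j-1}$. Applying Lemma~\ref{lem:mplus1} $t$ times and then Proposition~\ref{prop:mSL} gives
\[m(G)\le m(H)+t\le2+\Omega(sr)+t=3+\Omega(s)+t .\]

\subsection*{The elements of $H$}
Requirements (1) and (3) of Section~\ref{sec:A5} dictate the choices. The elements $z_i$ of order $p_i$ are nonsplit. An invariable generating pair needs a split element $h_1$, because of the torus of order $q+1$. By Lemma~\ref{lem:conseq}(v), a maximal subgroup meeting the classes of $h_1$ and of the $z_i$ is a subfield subgroup; this is why we ask that $p_i\mid q_0+1$ and take $h_1$ and the $z_i$ in $H_0$. The second element $h_2$ then has to avoid all subfield subgroups, and Zsigmondy's theorem supplies a suitable order.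

\begin{theorem}[Zsigmondy]\label{thm:Z}
For every integer $b\ge2$ with $b\ne6$ there is a prime $\ell$ such that $2$ has multiplicative order exactly $b$ modulo $\ell$.
\end{theorem}

Such a prime divides no $2^j-1$ with $0<j<b$. If $b=2d$, it divides $(2^d-1)(2^d+1)$ but not $2^d-1$, so it divides $2^d+1$.

Since $2n=2sr\ge12$, there is a prime $\ell$ modulo which $2$ has order $2n$, and $\ell\mid q+1$. Choose
\begin{itemize}
\item $h_1\in H_0$ of order $q_0-1>1$, for instance a generator of the diagonal subgroup of $H_0$; it is split in $H$ since $q_0-1\mid q-1$;
\item $h_2\in H$ of order $\ell$; it is nonsplit;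
\item $z_i\in H_0$ of order $p_i$ for $1\le i\le t$, which exists as $p_i\mid q_0+1$; it is nonsplit in $H$.
\end{itemize}

\begin{lemma}\label{lem:elements}
\begin{enumerate}
\item[(i)] The orders of $h_1$ and $h_2$ are coprime to every $p_i$.
\item[(ii)] The set $\{h_1,h_2\}$ invariably generates $H$.
\item[(iii)] A torus $T$ of order $q+1$ contains conjugates of $h_2,z_1,\dots,z_t$, and $H_0$ contains $h_1,z_1,\dots,z_t$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) We have $\gcd(q_0-1,q_0+1)=1$. Also $p_i\mid2^{2s}-1$ and $2s<2n$, so $p_i\ne\ell$. (ii) A maximal subgroup meeting both classes is a subfield subgroup by Lemma~\ref{lem:conseq}(v). Its order is $2^{n'}(2^{2n'}-1)$ with $n'<n$, which is not divisible by $\ell$. (iii) The centralizer of a nonsplit element is a torus of order $q+1$ containing it, and these tori are conjugate. The second statement holds by construction.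
\end{proof}

\subsection*{The invariable generating set}
Let $\delta_i\colon H\to U_i$ be the cocycle of Lemma~\ref{lem:U}(ii), put $y_i=(\delta_i(z_i),z_i)\in G$, and let
\[X=\{h_1,\ h_2,\ z_1,\dots,z_t,\ y_1,\dots,y_t\}\subseteq G .\]
The elements $h_1,h_2,z_1,\dots,z_t$ of $H$ have distinct orders, and $y_i\notin H$ since $\delta_i(z_i)\ne0$. So $|X|=2+2t$. Let $R_i=\bigoplus_{j\ne i}U_j$ and let $\pi_i\colon G\to U_i\rtimes H$ be the surjection with kernel $R_i$ that keeps the $U_i$-component of a vector in $V$.

\begin{proposition}\label{prop:X}
The set $X$ is a minimal invariable generating set of $G$.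
\end{proposition}

\begin{proof}
Suppose that a maximal subgroup $M$ meets $x^G$ for every $x\in X$. If $V\le M$, then $M/V$ is a proper subgroup of $G/V\cong H$ meeting the classes of $h_1$ and $h_2$, contrary to Lemma~\ref{lem:elements}(ii). So $U_i\not\le M$ for some $i$, and $M$ is a complement of $U_i$ by Lemma~\ref{lem:maxcompl}. From $MV=G$ we get $|V:M\cap V|=|G:M|=|U_i|$, a power of $p_i$. The order of $R_i$ is coprime to $p_i$, so $R_i$ maps trivially to $V/(M\cap V)$, and $R_i\le M$. Therefore $\pi_i(M)$ is a proper subgroup of $U_i\rtimes H$ with $\pi_i(M)U_i=U_i\rtimes H$, that is, a complement $H_\gamma$ for some cocycle $\gamma\colon H\to U_i$. It meets the classes of $\pi_i(z_i)=(0,z_i)$ and $\pi_i(y_i)=(\delta_i(z_i),z_i)$. By Lemma~\ref{lem:conj}, both $-\gamma(z_i)$ and $\delta_i(z_i)-\gamma(z_i)$ lie in $(1-z_i)U_i$, and so does their difference $\delta_i(z_i)$. This contradicts Lemma~\ref{lem:U}(ii). Hence $X$ invariably generates $G$.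

For minimality we exhibit, for each $x\in X$, a proper subgroup meeting the classes of all other elements of $X$.
\begin{itemize}
\item For $x=h_1$ take $V\rtimes T$ with $T$ a torus of order $q+1$. The other elements have images $h_2,z_1,\dots,z_t$ in $H$, and an element of $H$ conjugating the image into $T$ conjugates the element into $V\rtimes T$; see Lemma~\ref{lem:elements}(iii).
\item For $x=h_2$ take $V\rtimes H_0$, which contains all other elements.
\item For $x=y_i$ take $R_i\rtimes H$, which contains all other elements.
\item For $x=z_i$ take $L=\pi_i^{-1}(H_{\delta_i})$, which contains $y_i$. Each remaining element $x'$ has $\pi_i(x')=(0,h)$ with $h$ one of $h_1$, $h_2$, $z_j$ ($j\ne i$), of order coprime to $p_i$. By Lemma~\ref{lem:conj}, $\pi_i(x')$ is conjugate into $H_{\delta_i}$ by some $\pi_i(g)$, and then $g$ conjugates $x'$ into $L$. \qedhere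
\end{itemize}
\end{proof}

Proposition~\ref{prop:X} gives $m_I(G)\ge2+2t$ and completes the proof of Theorem~\ref{thm:A}.

\begin{remark}
The hypotheses enter as follows. The condition $s\ge2$ makes $h_1\ne1$. That $r$ is odd gives $p_i\mid q+1$, so that $U_i$ is defined. That $r>1$ makes $H_0$ proper and $\ell\ne p_i$; Section~\ref{sec:A5} is the case $s=2$, $p_1=5$ with $r$ replaced by $1$, where requirement (1) fails. That $r$ is prime is used only in $\Omega(sr)=\Omega(s)+1$. That the $p_i$ are distinct gives $R_i\le M$ and makes $z_j$ harmless for the complements of $U_i$ when $j\ne i$.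
\end{remark}

\subsection*{The explicit group}
We have $2^{25}+1=33554433=3\cdot11\cdot251\cdot4051$, and the four factors are prime. The numbers $251<17^2$ and $4051<67^2$ are odd, do not end in $5$, and have digit sums $8$ and $10$. The residues of $251$ modulo $7,11,13$ are $6,9,4$. The residues of $4051$ modulo $7,11,13,17,19,23,29,31,37,41,43,47,53,59,61$ are $5,3,8,5,4,3,20,21,18,33,9,9,23,39,25$. Theorem~\ref{thm:A} with $s=25$, $r=5$, $t=4$ gives, for the group of Corollary~\ref{cor:explicit},
\begin{equation}\label{eq:910}
m(G)\le3+2+4=9<10\le m_I(G).
\end{equation}

\subsection*{Large differences and ratios}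
We need $2^s+1$ to have many more distinct prime factors than $s$ has prime factors. Each divisor $d$ of an odd number $s$ contributes a prime of its own, and a product of $k$ distinct primes has $2^k$ divisors.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $s$ be a product of $k\ge1$ distinct primes $\ge5$ and let $r=3$. For each divisor $d$ of $s$ we have $2d\ne6$, so Theorem~\ref{thm:Z} gives a prime $\ell_d$ modulo which $2$ has order exactly $2d$. These $2^k$ primes are distinct, and $\ell_d\mid2^d+1\mid2^s+1$ because $s/d$ is odd. Take them as $p_1,\dots,p_t$ with $t=2^k$. Theorem~\ref{thm:A} gives $m(G)\le3+k+2^k$ and $m_I(G)\ge2+2^{k+1}$. As $k\to\infty$,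
\[m_I(G)-m(G)\ge2^k-k-1\longrightarrow\infty,\qquad\frac{m_I(G)}{m(G)}\ge\frac{2+2^{k+1}}{3+k+2^k}\longrightarrow2.\qedhere\]
\end{proof}

\section{Abelian minimal normal subgroups and solvable groups}\label{sec:proofC}

Throughout this section $N$ is an abelian minimal normal subgroup of $G$. We prove Theorem~\ref{thm:C} except for the sharpness of the upper bound. The Frattini case and the lower bound hold for $m$ as well, and we need them for both invariants in part (c).

\begin{lemma}\label{lem:frattini}
If $N\le\Phi(G)$, then $m(G)=m(G/N)$ and $m_I(G)=m_I(G/N)$.
\end{lemma}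

\begin{proof}
Every maximal subgroup $M$ of $G$ contains $N$, the groups $M/N$ are the maximal subgroups of $G/N$, and whether $M$ contains $x$, or meets $x^G$, depends only on $xN$. So a subset of $G$ generates $G$, or invariably generates $G$, if and only if its image does the same for $G/N$. If $X$ is a minimal set of either kind in $G$, the subset $Y$ of Lemma~\ref{lem:Y} generates $G$ in the same sense, so $X=Y$; this gives the inequalities $\le$. Conversely, one preimage of each element of a minimal set in $G/N$ gives a minimal set of the same size in $G$, because proper subsets map to proper subsets.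
\end{proof}

Now let $N\not\le\Phi(G)$. Some maximal subgroup does not contain $N$, and it is a complement by Lemma~\ref{lem:maxcompl}. Fix a complement $K\cong G/N$ and identify $G$ with $N\rtimes K$, where $K$ acts on $N$ by conjugation. Then $N$ is an irreducible $K$-module. Let $F=\operatorname{End}_K(N)$, $C=C_K(N)$ and $e=\dim_FH^1(K/C,N)$.

\begin{lemma}\label{lem:lower}
We have $m(G)=m(K)+1$ and $m_I(G)\ge m_I(K)+1$.
\end{lemma}

\begin{proof}
Let $\{h_1,\dots,h_d\}$ be a minimal generating set, or a minimal invariable generating set, of $K$, let $0\ne v\in N$, and let $X=\{v,h_1,\dots,h_d\}$. In the first case $X$ generates $G$ because $K$ is maximal and $v\notin K$. In the second case $X$ invariably generates $G$ by Proposition~\ref{prop:A}, as $A((v,1))=\emptyset$. In both cases $X$ is minimal. Without $v$ it lies in $K$. Without $h_i$, take $L<K$ that contains the $h_j$ with $j\ne i$, or meets their classes; then $N\rtimes L<G$ does the same and contains $v$. Finally $m(G)\le m(K)+1$ by Lemma~\ref{lem:mplus1}.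
\end{proof}

For the upper bound we count how many affine subspaces $A(x)$ are needed to reach the empty set. A count in $H^1(K,N)$ itself is too weak. For an elementary abelian group $G=N\times K$ with $|N|=p$ and $|K|=p^d$, the space $H^1(K,N)=\operatorname{Hom}(K,N)$ has dimension $d$, whereas $m_I(G)=d+1=m_I(K)+1$. The point is that elements which invariably generate $K$ already cut $H^1(K,N)$ down to the part that comes from $K/C$, the group acting faithfully on $N$. Composing cocycles of $K/C$ with the projection $K\to K/C$ defines the $F$-linear \emph{inflation} map $H^1(K/C,N)\to H^1(K,N)$, whose image has dimension at most $e$.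

\begin{lemma}\label{lem:infl}
Let $S\subseteq K$ invariably generate $K$. Then $Z=\bigcap_{h\in S}\ker\varepsilon_h$ lies in the image of inflation.
\end{lemma}

\begin{proof}
Let $[\delta]\in Z$. Since $C$ acts trivially on $N$, the restriction of $\delta$ to $C$ is a homomorphism. For $k\in K$ and $g\in C$,
\[\delta(kgk^{-1})=\delta(k)+k\delta(g)+kg\,\delta(k^{-1})=k\delta(g)+\bigl(\delta(k)+k\delta(k^{-1})\bigr)=k\delta(g)+\delta(1)=k\delta(g),\]
so $\delta(C)$ is a submodule of $N$, and it is $0$ or $N$. If $\delta(C)=0$, then $\delta(kg)=\delta(k)+k\delta(g)=\delta(k)$ for $g\in C$, so $\delta$ factors through $K/C$ and $[\delta]$ is inflated.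

Suppose $\delta(C)=N$. The map $\varphi\colon K\to N\rtimes(K/C)$, $h\mapsto(\delta(h),hC)$, is a homomorphism by the cocycle identity. It is surjective, because $\varphi(C)=N$ and the image projects onto $K/C$. So $L=\varphi^{-1}(K/C)$ is a proper subgroup of $K$. For $h\in S$ we have $\delta(h)\in(1-h)N$, so Lemma~\ref{lem:conj}, applied to the zero cocycle, shows that $\varphi(h)$ is conjugate into $K/C$. The conjugating element has the form $\varphi(k)$, and then $k$ conjugates $h$ into $L$. Thus $L$ meets the classes of all $h\in S$, a contradiction.
\end{proof}

\begin{lemma}\label{lem:upper}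
We have $m_I(G)\le m_I(K)+1+e$.
\end{lemma}

\begin{proof}
Let $X$ be a minimal invariable generating set of $G$, take $Y\subseteq X$ as in Lemma~\ref{lem:Y}, and let $S$ be the image of $Y$ in $K$. A nonempty intersection of cosets is a coset of the intersection of the subspaces, so $E_0=\bigcap_{y\in Y}A(y)$ is empty or a coset of the space $Z$ of Lemma~\ref{lem:infl}, of dimension at most $e$. By Proposition~\ref{prop:A}, $\bigcap_{x\in X}A(x)=\emptyset$. So if $E_j\neq\emptyset$, there is $x_{j+1}\in X$ with $E_j\not\subseteq A(x_{j+1})$, and $E_{j+1}=E_j\cap A(x_{j+1})$ is empty or an affine subspace of smaller dimension than $E_j$. After at most $e+1$ steps the intersection is empty. By Proposition~\ref{prop:A}, the set $Y$ together with the chosen elements invariably generates $G$, so it equals $X$, and $|X|\le m_I(K)+e+1$.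
\end{proof}

Lemmas~\ref{lem:frattini}, \ref{lem:lower} and~\ref{lem:upper} prove part (a) and the inequalities in part (b) of Theorem~\ref{thm:C}. For solvable groups the cohomological term vanishes; this is where the passage from $K$ to the faithful quotient $K/C$ pays off.

\begin{lemma}\label{lem:solv}
Let $J$ be a solvable group acting faithfully and irreducibly on an abelian $p$-group $N\neq0$. Then $H^1(J,N)=0$.
\end{lemma}

\begin{proof}
This is clear if $J=1$. Otherwise let $R$ be a minimal normal subgroup of $J$; it is an elementary abelian group of prime exponent $\ell$. The subgroup $N^R$ of vectors fixed by $R$ is a submodule since $R$ is normal, and $N^R\ne N$ since the action is faithful, so $N^R=0$. A $p$-group acting on the $p$-group $N$ fixes a nonzero vector, so $\ell\ne p$. By Lemma~\ref{lem:coprime} every class in $H^1(J,N)$ contains a cocycle $\delta$ vanishing on $R$. For $k\in J$ and $g\in R$,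
\[g\delta(k)=\delta(gk)=\delta\bigl(k\,(k^{-1}gk)\bigr)=\delta(k)+k\delta(k^{-1}gk)=\delta(k),\]
so $\delta(k)\in N^R=0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}(c)]
Let $1=G_0<G_1<\dots<G_l=G$ be a chief series of the solvable group $G$, and use induction on $l$; the case $l=0$ is trivial. The subgroup $N=G_1$ is minimal normal, so it is an abelian $p$-group. If $N\le\Phi(G)$, then $m$ and $m_I$ take the same values on $G$ as on $G/N$, by Lemma~\ref{lem:frattini}. Otherwise $e=0$ by Lemma~\ref{lem:solv} applied to $J=K/C$, and Lemmas~\ref{lem:lower} and~\ref{lem:upper} give $m(G)=m(G/N)+1$ and $m_I(G)=m_I(G/N)+1$. The groups $G_i/N$ with $i\ge1$ form a chief series of $G/N$, and its factors are Frattini exactly when the factors $G_i/G_{i-1}$ ($i\ge2$) are, since $(G/N)/(G_{i-1}/N)\cong G/G_{i-1}$. So $m$, $m_I$ and the number of non-Frattini factors obey the same recursion.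
\end{proof}

\section{The exact value and sharpness}\label{sec:exact}

To determine $m_I$ for the group of Corollary~\ref{cor:explicit} we apply Theorem~\ref{thm:C}(b) once for each module, so we need a bound for the bottom group. Here only conjugacy classes of maximal subgroups matter, and there is one class of subfield subgroups for each prime divisor of $n$; so $\omega(n)$ takes the place of $\Omega(n)$.

\begin{proposition}\label{prop:mISL}
For all $n\ge2$ we have $m_I(\mathrm{SL}_2(2^n))\le\max(2,1+\omega(n))$.
\end{proposition}

\begin{proof}
Let $\{x_1,\dots,x_k\}$ be a minimal invariable generating set of $H=\mathrm{SL}_2(2^n)$ with $k\ge3$. For each $i$ let $M_i$ be a maximal subgroup meeting the classes of all $x_j$ with $j\ne i$; it does not meet the class of $x_i$. By Proposition~\ref{prop:facts}(c) every maximal subgroup has even order, so it meets the class of involutions, and it contains $1$. Hence each $x_i$ is split or nonsplit; call this its type. Both types occur, for otherwise all $x_i$ would be conjugate into a single torus.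

If $M_i$ is not a subfield subgroup, then all $x_j$ with $j\ne i$ have the same type by Lemma~\ref{lem:conseq}(v), so $x_i$ is the only element of its type, while the other type occurs $k-1\ge2$ times. This can happen for at most one $i$. So at least $k-1$ of the $M_i$ are subfield subgroups. They are pairwise nonconjugate, because for $j\ne i$ the group $M_j$ meets the class of $x_i$ and $M_i$ does not. Therefore they belong to distinct primes $\rho\mid n$, and $k-1\le\omega(n)$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:explicit} and of the sharpness in Theorem~\ref{thm:C}(b)]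
Let $s=25$, $r=5$, $t=4$, and let $H=G_0,G_1,\dots,G_4=G$ be as in Section~\ref{sec:proofA}. For $1\le j\le4$ apply Theorem~\ref{thm:C}(b) to $G_j$ with $N=U_j$ and $K=G_{j-1}$; as $K$ is a maximal subgroup not containing $N$, we have $N\not\le\Phi(G_j)$. The group $K$ acts on $N$ through its quotient $H$, and $H$ acts faithfully because it is simple and acts nontrivially. So $C=U_1\oplus\dots\oplus U_{j-1}$ and $K/C\cong H$. By Lemma~\ref{lem:U}, $F=\mathbb F_{p_j}$ and $\dim_FH^1(K/C,N)=1$. Hence
\begin{equation}\label{eq:step}
m_I(G_j)\le m_I(G_{j-1})+2\qquad(1\le j\le4).
\end{equation}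
Since $\omega(125)=1$, Proposition~\ref{prop:mISL} gives $m_I(H)\le2$. Together with \eqref{eq:910},
\[10\le m_I(G)\le m_I(H)+2\cdot4\le10 .\]
So $m_I(G)=10$, and equality holds in \eqref{eq:step} for every $j$: the upper bound of Theorem~\ref{thm:C}(b) is attained at each of the four steps, with $\dim_FH^1(K/C,N)=1$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BHR}
Bray, Holt and Roney-Dougal, \emph{The Maximal Subgroups of the Low-Dimensional Finite Classical Groups}.

\bibitem{GL}
Daniele Garzoni and Andrea Lucchini, \emph{Minimal invariable generating sets}, arXiv:2203.00726 (2022).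

\bibitem{Hup}
Huppert, \emph{Endliche Gruppen I}.

\end{thebibliography}
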